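\title{Nakano positivity and Frobenius positivity of vector bundles}

\begin{abstract}
Fix $t\ge 1$. A vector bundle on a smooth complex projective variety is $F^t$-ample if its $t$-fold Frobenius pullbacks on general reductions modulo $p$ kill the higher cohomology of every coherent sheaf, and $F^tGG$-ample if they make every coherent sheaf globally generated. We compare these notions with Nakano positivity. We construct a smooth projective surface with two bundles of rank $2$: one is Nakano positive, but its Frobenius pullbacks have no sections, even after a twist by any fixed line bundle; the other is $F^t$-ample for every $t$ but not Nakano positive. Hence neither ``$F^t$-ample $\Rightarrow$ Nakano positive'' nor ``Nakano positive $\Rightarrow$ $F^tGG$-ample'' holds. Both implications fail in every dimension $\ge2$ and rank $\ge2$, and both hold if the dimension or the rank is $1$. The examples are twists of the cotangent bundle of a compact ball quotient.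
\end{abstract}

\section{Introduction}\label{sec:intro}

An ample line bundle $L$ on a smooth complex projective variety can be recognized in two ways. By Serre's criteria, its powers $L^n$ with $n\gg0$ kill the higher cohomology of every coherent sheaf, or equivalently make every coherent sheaf globally generated. By Kodaira's theorem, $L$ carries a Hermitian metric of positive curvature. Each description has a strong analogue for bundles of higher rank. On the metric side it is Nakano positivity. On the algebraic side one needs a substitute for $L^n$, and characteristic $p$ offers one that preserves the rank: the Frobenius pullback $(F^t)^*\mathcal E$, whose transition matrices are those of $\mathcal E$ with every entry raised to the power $p^t$. For a line bundle it is $L^{p^t}$. This paper compares the two sides.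

\subsection{The three notions}

Varieties are over $\mathbb C$ unless a field is named, and $t$ is a positive integer. Let $Y$ be a smooth projective variety and $\mathcal E$ a coherent sheaf on $Y$. A \emph{model} of $(Y,\mathcal E)$ over a finitely generated $\mathbb Z$-subalgebra $A\subset\mathbb C$ is a smooth projective morphism $Y_A\to\operatorname{Spec}A$ with a coherent sheaf $\mathcal E_A$ on $Y_A$ such that base change along $A\hookrightarrow\mathbb C$ gives back $(Y,\mathcal E)$. Fix a model. A second coherent sheaf $\mathcal G$ on $Y$ has a model $\mathcal G_{A'}$ on $Y_{A'}=Y_A\times_AA'$ for some finitely generated $A'$ with $A\subset A'\subset\mathbb C$. The residue field $k(s)$ of a closed point $s\in\operatorname{Spec}A'$ is finite, of characteristic $p=p(s)>0$. We write $Y_s,\mathcal E_s,\mathcal G_s$ for the fibers over $s$, and $F$ for the absolute Frobenius morphism of $Y_s$, which is the identity on points and $a\mapsto a^p$ on functions.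

\begin{definition}\label{def:F}
The sheaf $\mathcal E$ is \emph{$F^t$-ample} if for every coherent sheaf $\mathcal G$ on $Y$, with a model over some $A'\supset A$, there is a nonempty open set $U\subset\operatorname{Spec}A'$ such that
\[
H^i\bigl(Y_s,\mathcal G_s\otimes(F^t)^*\mathcal E_s\bigr)=0\qquad\text{for all }i>0\text{ and all closed points }s\in U .
\]
It is \emph{$F^tGG$-ample} if for every such $\mathcal G$ there is a nonempty open $U\subset\operatorname{Spec}A'$ such that $\mathcal G_s\otimes(F^t)^*\mathcal E_s$ is globally generated for all closed points $s\in U$.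
\end{definition}

These are characteristic-zero variants of Arapura's Frobenius amplitude. They do not depend on the models (Section~\ref{sub:spread}). The exponent $t$ is fixed; what grows is the prime, because $U$ may omit any finite set of characteristics.

\begin{definition}\label{def:Nakano}
Let $\mathcal E$ be a holomorphic vector bundle on a complex manifold $Y$ and $h$ a Hermitian metric on it, with Chern curvature $\Theta_h=\sum c_{jk\alpha\beta}\,dz_j\wedge d\bar z_k\otimes e_\alpha^*\otimes e_\beta$ in local coordinates $z_j$ and an $h$-orthonormal frame $(e_\alpha)$. Then $(\mathcal E,h)$ is \emph{Nakano positive} if the Hermitian form $\sum c_{jk\alpha\beta}u_{j\alpha}\bar u_{k\beta}$ on $T_Y\otimes\mathcal E$ is positive definite at every point. The bundle $\mathcal E$ is Nakano positive if it admits such a metric.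
\end{definition}

The question we answer comes from \cite{Sun}. Let $\mathcal E$ be a vector bundle of positive rank on a smooth projective variety of positive dimension, and let $t\ge1$. Do the following implications hold?
\begin{enumerate}
\item[(1)] $\mathcal E$ is $F^t$-ample $\Rightarrow$ $\mathcal E$ is Nakano positive.
\item[(2)] $\mathcal E$ is Nakano positive $\Rightarrow$ $\mathcal E$ is $F^tGG$-ample.
\end{enumerate}
The simplest cases suggest that they do. One always has $F^t$-ample $\Rightarrow$ $F^tGG$-ample $\Rightarrow$ ample (Proposition~\ref{prop:chain}), so (1) and (2) would insert Nakano positivity into this chain. For line bundles and for bundles on curves all four notions coincide (Proposition~\ref{prop:easy}). The following bundle of rank $2$ on a surface also fits the pattern.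

\begin{example}\label{ex:P2}
Let $T$ be the tangent bundle of $\mathbb P^2$ and $q=p^t$. The Euler sequence and its pullback by $F^t$ are
\[
0\to\mathcal O\to\mathcal O(1)^{\oplus3}\to T\to0,\qquad 0\to\mathcal O\to\mathcal O(q)^{\oplus3}\to(F^t)^*T\to0 .
\]
For coherent $\mathcal G$ the sheaf $\mathcal G_s\otimes(F^t)^*T_s$ is a quotient of $\mathcal G_s(q)^{\oplus3}$, which is globally generated for $p\gg0$; so $T$ is $F^tGG$-ample. Twist both sequences by $K=\mathcal O(-3)$. Since $H^1$ and $H^2$ of $\mathcal O(j)$ vanish for $j\ge-2$, we get $H^1(K\otimes T)\cong H^2(K)\ne0$ and $H^1(K\otimes(F^t)^*T)\cong H^2(K)\neq0$. The first statement shows, by Nakano's vanishing theorem (recalled in (H5) below), that $T$ is not Nakano positive; the second shows that $T$ is not $F^t$-ample. One and the same coboundary map obstructs both properties.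
\end{example}

\subsection{Results}

Both implications are false for every $t\ge1$.

\begin{theorem}\label{thm:A}
There are a smooth projective complex surface $Z$ and vector bundles $W,E$ of rank $2$ on $Z$ with the following properties.
\begin{enumerate}
\item[(a)] $W$ is Nakano positive.
\item[(b)] For every $t\ge1$ and every line bundle $G$ on $Z$, with a model over some $A'$, there is a nonempty open $U\subset\operatorname{Spec}A'$ such that $H^0\bigl(Z_s,G_s\otimes(F^t)^*W_s\bigr)=0$ for all closed points $s\in U$. In particular, $W$ is not $F^tGG$-ample for any $t\ge1$.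
\item[(c)] $E$ is $F^t$-ample for every $t\ge1$, but $E$ is not Nakano positive.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
Fix $t,n,r\ge1$. Implication \textup{(1)} holds for all vector bundles of rank $r$ on $n$-dimensional smooth projective varieties if and only if $n=1$ or $r=1$. The same is true of implication \textup{(2)}. If $n=1$ or $r=1$, then $F^t$-ample, Nakano positive, $F^tGG$-ample and ample are all equivalent.
\end{theorem}

\subsection{The construction in outline}

The work lies in (a) and (b). Part (c) follows from them by imitating the Euler sequence, with $W^\vee$ in place of the kernel $\mathcal O$ (Section~\ref{sec:E}).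

Let $X$ be a surface with $K_X$ ample, reduced modulo a large prime $p$. The bundle $F^*\Omega_X$ is the quotient of a bundle $\mathcal M$ of rank $3$ by a trivial line bundle, and $\mathcal M$ carries a connection (Section~\ref{sec:M}). On a curve $C\subset X$ the connection forces $\mathcal M|_C$ to be semistable up to an error independent of $p$, provided that $C^2>0$ and $\Omega_X|_C$ has no line subsheaf of degree $>\frac23K_X\cdot C$. The slope of $\mathcal M|_C$ is $\frac p3K_X\cdot C$, well below the slope $\frac p2K_X\cdot C$ of $F^*\Omega_X|_C$. Let $P$ be an ample line bundle and $W=\Omega_X\otimes P^{-1}$. On a surface $H^1(P^{-p})=0$ for $p\gg0$, so the sections of $F^*W$ lift to $\mathcal M\otimes P^{-p}$, and this bundle has no sections on $C$ once $P\cdot C>\frac13K_X\cdot C$. We therefore look for an ample $P$ that exceeds $\frac13K_X$ on a covering family of curves and leaves $\Omega_X\otimes P^{-1}$ Nakano positive.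

Compact quotients of the unit ball in $\mathbb C^2$ sit exactly on the border: for the invariant metric, ``$\Omega_X\otimes K_X^{-1/3}$'' is Nakano semipositive but degenerate (Section~\ref{sec:ball}). To cross the border we pass to a finite cover $f:S\to X$ that is fibered in curves, $\pi:S\to B$, and take $P=(\frac13+\nu)f^*K_X-a\Phi$, where $\Phi$ is the class of a fiber. The term $-a\Phi$ does not change the degree of $P$ on fibers and gives $W$ positive curvature in the directions transverse to them. The curvature then degenerates only along the fibers, and a perturbation of the metric removes the degeneracy, unless a fiber contains a totally geodesic curve (Section~\ref{sec:perturb}). This leaves room for a small $\nu>0$. A last finite cover $Z\to S$ turns the rational class $P$ into a line bundle (Section~\ref{sec:W}).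

\section{Conventions and tools}\label{sec:tools}

\subsection{Curvature}\label{sub:curv}

Let $(\mathcal E,h)$ be a Hermitian holomorphic bundle on a complex manifold $Y$, with $h$ linear in the first variable. For an $\operatorname{End}(\mathcal E)$-valued $(1,1)$-form $\Psi=\sum\Psi_{j\bar k}\,dz_j\wedge d\bar z_k$ and tensors $u=\sum\partial_j\otimes u_j$, $v=\sum\partial_k\otimes v_k$ in $T_Y\otimes\mathcal E$ put
\[
\Psi(u,v)=\sum_{j,k}h(\Psi_{j\bar k}u_j,v_k).
\]
Then $(\mathcal E,h)$ is Nakano positive if and only if $\Theta_h(u,u)>0$ for all $u\ne0$. A scalar form $\omega=\sum\omega_{j\bar k}dz_j\wedge d\bar z_k$ is identified with the form $\sum\omega_{j\bar k}v_j\bar v_k$ on $T_Y$; the letter $\omega$ also denotes $\omega\otimes\mathrm{Id}$. Inequalities such as $\Psi\ge\Psi'$ are inequalities of Hermitian forms on $T_Y\otimes\mathcal E$. If $\omega\ge\omega'$ on $T_Y$, then $\omega\otimes\mathrm{Id}\ge\omega'\otimes\mathrm{Id}$: write $u=\sum_\alpha v_\alpha\otimes e_\alpha$ with $(e_\alpha)$ orthonormal, so that $(\omega\otimes\mathrm{Id})(u,u)=\sum_\alpha\omega(v_\alpha,v_\alpha)$. We use the following standard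 facts.
\begin{enumerate}
\item[(H1)] If $(e_\alpha)$ is a holomorphic frame with $h(e_\alpha,e_\beta)=\delta_{\alpha\beta}+O(|z|^2)$, then $c_{jk\alpha\beta}(0)=-\partial_j\partial_{\bar k}h(e_\alpha,e_\beta)(0)$. Replacing $h$ by $he^{-\rho}$ replaces $\Theta_h$ by $\Theta_h+\partial\bar\partial\rho$. On a compact curve, $\deg\mathcal E=\frac{i}{2\pi}\int\operatorname{tr}\Theta_h$.
\item[(H2)] For a holomorphic map $\varphi:Y'\to Y$ one has $\Theta_{\varphi^*h}(u,u)=\Theta_h\bigl((d\varphi\otimes1)u,(d\varphi\otimes1)u\bigr)$. So pullback preserves inequalities $\ge$, and restriction to a submanifold preserves Nakano positivity.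
\item[(H3)] Let $J\subset\mathcal E$ be a holomorphic subbundle, identify $Q=\mathcal E/J$ with $J^\perp$, and let $\beta$ be the second fundamental form, the $\operatorname{Hom}(J,J^\perp)$-valued $(1,0)$-form obtained by projecting the Chern connection; $\beta=0$ if and only if the connection preserves $J$. For $v\in T_Y$, $e\in J$, $e'\in J^\perp$,
\[
\Theta_J(v\otimes e,v\otimes e)=\Theta_h(v\otimes e,v\otimes e)-|\beta(v)e|^2,\qquad
\Theta_Q(v\otimes e',v\otimes e')=\Theta_h(v\otimes e',v\otimes e')+|\beta(v)^*e'|^2 .
\]
On a curve every tensor in $T_Y\otimes Q$ has the form $v\otimes e'$, so quotients of Nakano positive bundles are Nakano positive. Example~\ref{ex:P2} shows that this fails on surfaces.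
\item[(H4)] Direct sums and tensor products of Nakano positive bundles are Nakano positive. For tensor products, $\Theta_{\mathcal E\otimes\mathcal E'}=\Theta_{\mathcal E}\otimes1+1\otimes\Theta_{\mathcal E'}$; writing $u=\sum_\lambda u_\lambda\otimes e'_\lambda$ with $(e'_\lambda)$ orthonormal in $\mathcal E'$, the first term gives $\sum_\lambda\Theta_{\mathcal E}(u_\lambda,u_\lambda)>0$ for $u\ne0$, and the second term is treated with the roles exchanged.
\item[(H5)] (Kodaira) A line bundle on a compact complex manifold is Nakano positive if and only if it is ample. (Nakano) If $\mathcal E$ is Nakano positive on a smooth projective variety $Y$, then $H^i(Y,K_Y\otimes\mathcal E)=0$ for $i>0$.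
\end{enumerate}

\subsection{Spreading out}\label{sub:spread}

We write $q=p^t$. To \emph{shrink} is to replace $\operatorname{Spec}A'$ by a nonempty open subset. A statement about fibers holds \emph{for general $s$} if it holds at all closed points after shrinking. The scheme $\operatorname{Spec}A'$ is irreducible and its closed points are dense, so finitely many statements that hold for general $s$ hold simultaneously at some closed point. Inverting finitely many primes is a shrinking, so a statement that holds for $p\gg0$ holds for general $s$.

We may also \emph{enlarge} $A'$ to a finitely generated $A''\subset\mathbb C$. Consider a property of fibers that is invariant under extension of the base field. Vanishing of cohomology and global generation are invariant, and Frobenius pullback is compatible with field extensions because the absolute Frobenius commutes with every morphism of schemes of characteristic $p$. A point of $\operatorname{Spec}A'$ or $\operatorname{Spec}A''$ is closed if and only if its residue field is finite. Suppose the property holds at the closed points of a nonempty open $U''\subset\operatorname{Spec}A''$.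 By Chevalley's theorem the image of $U''$ is constructible, and it contains the generic point, so it contains a nonempty open $U\subset\operatorname{Spec}A'$. The fiber of $U''$ over a closed point $s\in U$ is a nonempty scheme of finite type over $k(s)$; it has a point with finite residue field, and so the property holds at $s$. Conversely, the preimage in $\operatorname{Spec}A''$ of a nonempty open set is nonempty and open, and closed points map to closed points. Thus ``for general $s$'' has the same meaning over $A'$ and over $A''$. Two models of the same objects become isomorphic after enlarging, so Definition~\ref{def:F} does not depend on the models. For the same reason we may replace a closed fiber by its base change to $k=\overline{k(s)}$.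

\begin{lemma}[Uniform Serre vanishing]\label{lem:serre}
Let $M$ be an ample line bundle and $\mathcal G$ a coherent sheaf on a smooth projective variety $Y$. Then $H^i(Y_s,\mathcal G_s\otimes M_s^{q})=0$ for all $i>0$ and general $s$.
\end{lemma}

\begin{proof}
Shrink so that $\mathcal G_{A'}$ is flat over $A'$ and $M_{A'}$ is a relatively ample line bundle. Serre vanishing over the ring $A'$ gives $n_0$ with $H^i(Y_{A'},\mathcal G_{A'}\otimes M_{A'}^n)=0$ for $i>0$, $n\ge n_0$, and the theorem on cohomology and base change gives the same vanishing on every fiber. For $p\ge n_0$ we have $q\ge n_0$.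
\end{proof}

\begin{lemma}[Testing on line bundles]\label{lem:test}
Let $\mathcal E$ be a vector bundle and $M$ an ample line bundle on a smooth projective variety $Y$. Suppose that for each $l\ge0$ we have $H^i(Y_s,M_s^{-l}\otimes(F^t)^*\mathcal E_s)=0$ for all $i>0$ and general $s$. Then $\mathcal E$ is $F^t$-ample.
\end{lemma}

\begin{proof}
We show by descending induction on $i\ge1$ that for every coherent $\mathcal G$ the groups $H^j(\mathcal G_s\otimes(F^t)^*\mathcal E_s)$, $j\ge i$, vanish for general $s$. This holds for $i=\dim Y+1$. For the step, choose an exact sequence $0\to\mathcal G'\to\mathcal G_0\to\mathcal G\to0$ with $\mathcal G_0$ a finite sum of copies of some $M^{-l}$, and spread it out. After shrinking, $\mathcal G_{A'}$ is flat over $A'$, so the sequence is exact on fibers, and it stays exact after tensoring with the bundle $(F^t)^*\mathcal E_s$. For $j\ge i$ the group $H^j$ for $\mathcal G$ lies between $H^j$ for $\mathcal G_0$, which vanishes by hypothesis, and $H^{j+1}$ for $\mathcal G'$, which vanishes by induction.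
\end{proof}

\begin{lemma}\label{lem:quot}
Let $\mathcal G$ be a vector bundle on a smooth connected projective complex curve $C$, let $\rho\ge1$ and $d\in\mathbb R$, and suppose that every quotient sheaf of $\mathcal G$ of rank $\rho$ has degree $\ge d$. Then for general $s$ every quotient sheaf of rank $\rho$ of $\mathcal G_s$ on $C_s\times_{k(s)}k$ has degree $\ge d$.
\end{lemma}

\begin{proof}
Shrink so that $C_{A'}$ has geometrically connected fibers and a relatively very ample $\mathcal O(1)$ of fiber degree $\delta$, and so that $\mathcal G_{A'}$ is locally free. Choose $m$ with $\mathcal G_{A'}(m)$ globally generated. If $Q$ is a quotient of rank $\rho$ on a geometric fiber, then $Q(m)$ is globally generated, so $\deg Q(m)\ge0$ and $\deg Q\ge-\rho m\delta$. Hence only finitely many degrees $<d$ occur, and the quotients of rank $\rho$ and degree $<d$ are parametrized by finitely many relative Quot schemes, each projective over $\operatorname{Spec}A'$. A nonempty generic fiber would have a point over the algebraic closure of $\operatorname{Frac}A'$ in $\mathbb C$, hence a $\mathbb C$-point, which the hypothesis excludes.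 So the images of these schemes are closed and miss the generic point; remove them.
\end{proof}

\subsection{Slopes, connections and Frobenius}\label{sub:slopes}

Let $C$ be a smooth connected projective curve of genus $g$ over an algebraically closed field. The slope of a sheaf of positive rank is $\mu=\deg/\operatorname{rk}$. A bundle is \emph{semistable} (\emph{stable}) if every subsheaf of smaller positive rank has slope $\le\mu$ ($<\mu$). A bundle $\mathcal G\ne0$ has a unique Harder--Narasimhan (HN) filtration $0=\mathcal G_0\subset\mathcal G_1\subset\dots\subset\mathcal G_l=\mathcal G$ by subbundles, with semistable graded pieces of slopes $\mu_1>\dots>\mu_l$. One puts $\mu_{\max}=\mu_1$ and $\mu_{\min}=\mu_l$; these are the largest slope of a nonzero subsheaf and the smallest slope of a quotient of positive rank. We use: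
\begin{enumerate}
\item[(S1)] $\operatorname{Hom}(\mathcal G,\mathcal G')=0$ if $\mu_{\min}(\mathcal G)>\mu_{\max}(\mathcal G')$; in particular $H^0(\mathcal G')=0$ if $\mu_{\max}(\mathcal G')<0$.
\item[(S2)] If $\mathcal G$ is filtered with locally free graded pieces, $\mu_{\max}(\mathcal G)$ is at most the largest $\mu_{\max}$ of a piece.
\item[(S3)] $\mu_{\min}(\mathcal G)=-\mu_{\max}(\mathcal G^\vee)$, and $\mu_{\max}(\mathcal G\otimes L)=\mu_{\max}(\mathcal G)+\deg L$ for a line bundle $L$.
\end{enumerate}
A \emph{connection} on $\mathcal G$ is an additive map $\nabla:\mathcal G\to\mathcal G\otimes K_C$ with $\nabla(as)=a\nabla s+s\otimes da$, and a subsheaf $\mathcal H$ is \emph{invariant} if $\nabla\mathcal H\subset\mathcal H\otimes K_C$. The next lemma is the source of all slope bounds in this paper: a connection without destabilizing invariant subsheaves bounds the instability in terms of the rank and the genus alone.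

\begin{lemma}\label{lem:conn}
Let $\mathcal G$ be a bundle of rank $r$ on $C$ with a connection $\nabla$ such that $\mu(\mathcal H)\le\mu(\mathcal G)$ for every invariant subsheaf $\mathcal H$ with $0<\operatorname{rk}\mathcal H<r$. Then $\mu_{\max}(\mathcal G)\le\mu(\mathcal G)+(r-1)\max(0,2g-2)$.
\end{lemma}

\begin{proof}
For $0<i<l$ the HN step $\mathcal G_i$ has slope $>\mu(\mathcal G)$, since the slopes of its pieces exceed those of $\mathcal G/\mathcal G_i$. So $\mathcal G_i$ is not invariant, and the map $\mathcal G_i\to(\mathcal G/\mathcal G_i)\otimes K_C$ induced by $\nabla$ is nonzero. It is $\mathcal O$-linear because the term $s\otimes da$ dies in the quotient. By (S1) and (S3), $\mu_i\le\mu_{i+1}+2g-2$. There are at most $r-1$ such gaps, and $\mu_l\le\mu(\mathcal G)$.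
\end{proof}

On a smooth variety over a perfect field of characteristic $p$, a Frobenius pullback $F^*\mathcal G$ has the \emph{canonical connection} $\nabla_{\mathrm{can}}(a\,F^*s)=F^*s\otimes da$, well defined because $d(b^p)=0$. \emph{Cartier descent} says that every $\nabla_{\mathrm{can}}$-invariant coherent subsheaf of $F^*\mathcal G$ equals $F^*J$ for a coherent subsheaf $J\subset\mathcal G$. On a curve, $\deg F^*\mathcal G=p\deg\mathcal G$.

\begin{lemma}\label{lem:frob}
Let $\mathcal G$ be a bundle of rank $r$ on $C$, in characteristic $p$, and put $e=(r-1)\max(0,2g-2)$.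
\begin{enumerate}
\item[(i)] $\mu_{\max}((F^j)^*\mathcal G)\le p^j\mu_{\max}(\mathcal G)+e\,(1+p+\dots+p^{j-1})$ for all $j\ge0$.
\item[(ii)] If $C'\to C$ is a finite separable morphism of degree $n$ of smooth connected projective curves, then $\mu_{\max}(\mathcal G|_{C'})\le n\,\mu_{\max}(\mathcal G)$, where $\mathcal G|_{C'}$ denotes the pullback.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By induction it suffices to treat $j=1$. The bundle $F^*\mathcal G$ is filtered by the pullbacks of the HN pieces of $\mathcal G$, so by (S2) we may assume that $\mathcal G$ is semistable. An invariant subsheaf of $(F^*\mathcal G,\nabla_{\mathrm{can}})$ is $F^*J$ with $J\subset\mathcal G$, and $\mu(F^*J)=p\mu(J)\le p\mu(\mathcal G)=\mu(F^*\mathcal G)$. Apply Lemma~\ref{lem:conn}.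

(ii) Let $\gamma:C''\to C$ be a Galois closure of $C'\to C$, of degree $N$. The first HN step $\mathcal H$ of $\gamma^*\mathcal G$ is unique, hence invariant under the Galois group, so by Galois descent for vector spaces its generic fiber comes from a subspace of the generic fiber of $\mathcal G$. Let $J\subset\mathcal G$ be the subbundle with that generic fiber. Then $\gamma^*J$ and $\mathcal H$ are subbundles with the same generic fiber, so they are equal, and $\mu_{\max}(\gamma^*\mathcal G)=N\mu(J)\le N\mu_{\max}(\mathcal G)$. Pulling back the first HN step of $\mathcal G|_{C'}$ along $C''\to C'$, which has degree $N/n$, gives $\frac Nn\mu_{\max}(\mathcal G|_{C'})\le\mu_{\max}(\gamma^*\mathcal G)$.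
\end{proof}

\section{Line bundles and curves}\label{sec:easy}

A vector bundle $\mathcal E$ on a projective variety is \emph{ample} if $\mathcal O_{\mathbb P(\mathcal E)}(1)$ is ample. Direct sums and nonzero quotient bundles of ample bundles are ample, and so is the determinant. A bundle whose pullback under a finite surjective morphism is ample is itself ample, and ampleness on a fiber is an open condition in a projective family.

\begin{proposition}\label{prop:chain}
For a vector bundle $\mathcal E$ of positive rank on a smooth projective variety $Y$: $F^t$-ample $\Rightarrow$ $F^tGG$-ample $\Rightarrow$ ample.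
\end{proposition}

\begin{proof}
Let $\mathcal O(1)$ be very ample on $Y$ and, after shrinking, on all fibers. Let $\mathcal E$ be $F^t$-ample and $\mathcal G$ coherent. Applying the definition to $\mathcal G(-i)$ for $1\le i\le\dim Y$ gives $H^i(\mathcal G_s\otimes(F^t)^*\mathcal E_s(-i))=0$ for all $i>0$ and general $s$. A sheaf with this property is called $0$-regular, and $0$-regular sheaves are globally generated by Mumford's theorem.

Let $\mathcal E$ be $F^tGG$-ample and take $\mathcal G=\mathcal O(-1)$. For some closed $s$ the bundle $(F^t)^*\mathcal E_s$ is a quotient of a sum of copies of $\mathcal O(1)$, hence ample. As $F^t$ is finite and surjective, $\mathcal E_s$ is ample. By openness the generic fiber of $\mathcal E_{A'}$ is ample, and so is $\mathcal E$.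
\end{proof}

\begin{proposition}\label{prop:easy}
Let $\mathcal E$ be a vector bundle of rank $r\ge1$ on a smooth projective variety of dimension $n\geq1$. If $r=1$ or $n=1$, then $F^t$-ample, $F^tGG$-ample, ample and Nakano positive are equivalent for $\mathcal E$.
\end{proposition}

\begin{proof}
If $r=1$, then ample is equivalent to Nakano positive by (H5), and ample implies $F^t$-ample by Lemma~\ref{lem:serre}, since $(F^t)^*\mathcal E_s=\mathcal E_s^{q}$. Proposition~\ref{prop:chain} closes the circle.

Let $n=1$ and call the curve $C$, of genus $g$. We show that all four properties are equivalent to $\mu:=\mu_{\min}(\mathcal E)>0$. If $\mathcal E$ is ample, so is its last HN quotient, which therefore has positive degree. If $\mathcal E$ is Nakano positive, so is that quotient by (H3), and its degree is positive by (H1). In view of Proposition~\ref{prop:chain}, two implications remain.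

\emph{$\mu>0$ implies $F^t$-ample.} Lemma~\ref{lem:quot} with $d=\rho\mu$, $1\le\rho\le r$, gives $\mu_{\min}(\mathcal E_s)\ge\mu$ over $k$ for general $s$. Apply Lemma~\ref{lem:frob}(i) to $\mathcal E_s^\vee$ and use (S3) and $1+\dots+p^{t-1}\le2p^{t-1}$: we get $\mu_{\min}((F^t)^*\mathcal E_s)\ge p^t\mu-2ep^{t-1}$ with $e=(r-1)\max(0,2g-2)$. For an ample line bundle $M$ and $l\ge0$, Serre duality gives
\[
H^1\bigl(M_s^{-l}\otimes(F^t)^*\mathcal E_s\bigr)\cong\operatorname{Hom}\bigl((F^t)^*\mathcal E_s,K_{C_s}\otimes M_s^{l}\bigr)^*,
\]
and this vanishes by (S1) as soon as $p^t\mu-2ep^{t-1}>2g-2+l\deg M$, that is, for $p\gg0$. Apply Lemma~\ref{lem:test}.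

\emph{$\mu>0$ implies Nakano positive.} Refine the HN filtration to one whose graded pieces are stable bundles; their slopes are $\ge\mu>0$. By the theorem of Narasimhan and Seshadri a stable bundle has a Hermitian metric with curvature $\omega\otimes\mathrm{Id}$ for a scalar form $\omega$. Here $\frac i{2\pi}\int\omega$ is the slope, which is positive, so after a conformal change (H1) we have $\omega>0$. It remains to see that an extension $0\to\mathcal E'\to\mathcal E\to\mathcal E''\to0$ of Nakano positive bundles on $C$ is Nakano positive. In a $C^\infty$ splitting $\mathcal E=\mathcal E'\oplus\mathcal E''$,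
\[
\bar\partial_{\mathcal E}=\begin{pmatrix}\bar\partial'&\beta\\0&\bar\partial''\end{pmatrix},\qquad
\begin{pmatrix}\lambda&0\\0&1\end{pmatrix}\bar\partial_{\mathcal E}\begin{pmatrix}\lambda&0\\0&1\end{pmatrix}^{-1}=\begin{pmatrix}\bar\partial'&\lambda\beta\\0&\bar\partial''\end{pmatrix}\qquad(\lambda>0),
\]
so $\mathcal E$ is isomorphic to the bundle with $\beta$ replaced by $\lambda\beta$. For the metric $h'\oplus h''$, the Chern connection of that bundle differs from the direct sum of the Chern connections by $\lambda$ times a fixed smooth form. Its curvature tends uniformly to $\Theta_{h'}\oplus\Theta_{h''}>0$ as $\lambda\to0$.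
\end{proof}

\section{An extension of $F^*\Omega$ with a connection}\label{sec:M}

Let $k$ be an algebraically closed field of characteristic $p$ and $\mathbb W_2(k)$ the ring of Witt vectors of length $2$. It is flat over $\mathbb Z/p^2$, reduces to $k$ modulo $p$, and has a Frobenius automorphism lifting $a\mapsto a^p$. Let $X_0$ be a smooth variety over $k$ with a lift $\tilde X_0$, that is, a smooth $\mathbb W_2(k)$-scheme reducing to $X_0$. Write $\Omega=\Omega_{X_0}$. By flatness, multiplication by $p$ induces isomorphisms $\mathcal O_{X_0}\cong p\,\mathcal O_{\tilde X_0}$ and $\Omega\cong p\,\Omega_{\tilde X_0/\mathbb W_2(k)}$.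

\subsection{Construction}

The differential of Frobenius is zero. On a lift it is divisible by $p$, and we divide, following Deligne and Illusie. Cover $X_0$ by affine open sets $U_i$. Since $\tilde U_i$ is smooth and affine, Frobenius lifts to a morphism $\tilde F_i:\tilde U_i\to\tilde U_i$ over the Frobenius of $\mathbb W_2(k)$; it is the identity on points, so it restricts to open subsets. For a local function $\tilde y$ with reduction $y$ write $\tilde F_i^*\tilde y=\tilde y^p+p\,\alpha_i$. Then $d\tilde F_i^*\tilde y=p\,(y^{p-1}dy+d\alpha_i)$. So $\tilde F_i^*$ maps $1$-forms into $p\,\Omega_{\tilde U_i}$ and kills $p\,\Omega_{\tilde U_i}$, and $p^{-1}\tilde F_i^*$ defines an $\mathcal O$-linear map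
\[
\zeta_i:F^*\Omega\to\Omega\ \text{ on }U_i,\qquad \zeta_i(F^*dy)=y^{p-1}dy+d\alpha_i .
\]
On $U_i\cap U_j$ write $\tilde F_j^*-\tilde F_i^*=p\,h_{ij}$. The map $h_{ij}$ depends only on the reduction $y$, kills $k$, is additive, and satisfies $h_{ij}(yy')=y^ph_{ij}(y')+y'^{\,p}h_{ij}(y)$, as one sees from $\tilde F_j^*\tilde y\cdot(\tilde F_j^*\tilde y'-\tilde F_i^*\tilde y')+(\tilde F_j^*\tilde y-\tilde F_i^*\tilde y)\cdot\tilde F_i^*\tilde y'$. It is thus an $\mathcal O$-linear map $h_{ij}:F^*\Omega\to\mathcal O$ with $h_{ij}(F^*dy)=\alpha_j-\alpha_i$, and
\begin{equation}\label{eq:DI}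
h_{ij}+h_{jl}=h_{il},\qquad (\zeta_j-\zeta_i)(F^*\omega)=d\bigl(h_{ij}(F^*\omega)\bigr)\quad\text{for local sections }\omega\text{ of }\Omega .
\end{equation}
The second relation holds for $\omega=dy$, and both sides are multiplied by $a^p$ when $\omega$ is multiplied by $a$.

The maps $\zeta_i$ do not glue. But the first relation in \eqref{eq:DI} defines an extension of $F^*\Omega$ by $\mathcal O$, and the second says that the $\zeta_i$ define a connection on it. Glue the bundles $F^*\Omega\oplus\mathcal O$ on the $U_i$ by identifying $(\xi,\phi)$ on $U_i$ with $(\xi,\phi-h_{ij}(\xi))$ on $U_j$. The result is an exact sequence of vector bundles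
\begin{equation}\label{eq:M}
0\to\mathcal O_{X_0}\to\mathcal M\to F^*\Omega\to0 .
\end{equation}
On $U_i$ put $\nabla(\xi,\phi)=(\nabla_{\mathrm{can}}\xi,\ d\phi+\zeta_i(\xi))$; this satisfies the Leibniz rule because $\zeta_i$ is linear. Transporting $\nabla(\xi,\phi)$ from $U_i$ to $U_j$ gives second component $d\phi+\zeta_i(\xi)-h_{ij}(\nabla_{\mathrm{can}}\xi)$, while applying $\nabla$ on $U_j$ to $(\xi,\phi-h_{ij}(\xi))$ gives $d\phi-d(h_{ij}(\xi))+\zeta_j(\xi)$. These agree if $d(h_{ij}(\xi))=h_{ij}(\nabla_{\mathrm{can}}\xi)+(\zeta_j-\zeta_i)(\xi)$. For $\xi=c\,F^*\omega$ the left side is $h_{ij}(F^*\omega)\,dc+c\,d(h_{ij}(F^*\omega))$, which equals the right side by \eqref{eq:DI}. So $\mathcal M$ has a connection $\nabla$ that induces $d$ on $\mathcal O$ and $\nabla_{\mathrm{can}}$ on $F^*\Omega$.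

\subsection{Invariant subsheaves on a curve}

Let $C\subset X_0$ be a smooth connected projective curve with conormal bundle $N_C^\vee=\ker(\Omega|_C\to K_C)$. Restricting bundles to $C$, and $1$-forms to $1$-forms on $C$, we obtain from \eqref{eq:M} a sequence $0\to\mathcal O_C\to\mathcal M|_C\to F^*(\Omega|_C)\to0$ with a connection $\nabla$ that induces $d$ and $\nabla_{\mathrm{can}}$. To apply Lemma~\ref{lem:conn} we must exclude large invariant subsheaves that meet $\mathcal O_C$ trivially; such a subsheaf could have the slope of $F^*(\Omega|_C)$. The $p$-th power of the connection excludes them.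

\begin{lemma}\label{lem:pcurv}
Let $\mathcal H\subset\mathcal M|_C$ be an invariant subsheaf with $\mathcal H\cap\mathcal O_C=0$. Then the injection $\mathcal H\to F^*(\Omega|_C)$ has image in $F^*N_C^\vee$.
\end{lemma}

\begin{proof}
Work on a small open subset of $C\cap U_i$ with an \'etale coordinate $x$, and let $\partial=d/dx$. The function field $K$ of $C$ has the basis $1,x,\dots,x^{p-1}$ over $K^p$, and $\partial$ is $K^p$-linear, so $\partial^p=0$. Let $\psi=\nabla_\partial^{\,p}$. By the Leibniz rule $\psi(as)=\sum_{\nu}\binom p\nu\partial^\nu a\,\nabla_\partial^{p-\nu}s=a\psi(s)+(\partial^pa)s=a\psi(s)$, so $\psi$ is $\mathcal O$-linear. Also $\psi(0,\phi)=(0,\partial^p\phi)=0$.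

Let $\omega=\sum a_\nu\,dy_\nu$ be a local section of $\Omega$, with $\zeta_i(F^*dy_\nu)=y_\nu^{p-1}dy_\nu+d\alpha_\nu$, and restrict all functions to $C$. Then $\nabla_\partial(F^*\omega,0)=(0,\sum a_\nu^p(y_\nu^{p-1}\partial y_\nu+\partial\alpha_\nu))$, and $\nabla_\partial$ acts on $\mathcal O_C$ as $\partial$. Since $\partial^{p-1}$ commutes with $p$-th powers and $\partial^p\alpha_\nu=0$,
\[
\psi(F^*\omega,0)=\Bigl(0,\ \sum a_\nu^p\,\partial^{p-1}(y_\nu^{p-1}\partial y_\nu)\Bigr).
\]
If $\gamma=\sum_{\nu<p}\gamma_\nu^px^\nu\in K$, then $\partial^{p-1}\gamma=(p-1)!\,\gamma_{p-1}^p=-\gamma_{p-1}^p$. The Cartier operator on rational $1$-forms sends $\gamma\,dx$ to $\gamma_{p-1}dx$, and it sends $y^{p-1}dy$ to $dy$ for every $y\in K$. For $\gamma=y^{p-1}\partial y$ this gives $\gamma_{p-1}=\partial y$, so $\partial^{p-1}(y^{p-1}\partial y)=-(\partial y)^p$ and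
\[
\psi(F^*\omega,0)=\Bigl(0,-\sum a_\nu^p(\partial y_\nu)^p\Bigr)=\bigl(0,-\omega(\partial)^p\bigr).
\]
Hence $\psi(\xi,\phi)=(0,-(F^*\iota)(\xi))$, where $\iota:\Omega|_C\to\mathcal O_C$ is the contraction $\omega\mapsto\omega(\partial)$. The kernel of $\iota$ is $N_C^\vee$, and the kernel of $F^*\iota$ is $F^*N^\vee_C$ because $F$ is flat. If $(\xi,\phi)$ is a section of $\mathcal H$, then $\psi(\xi,\phi)$ lies in $\mathcal H\cap\mathcal O_C=0$, so $\xi\in F^*N_C^\vee$.
\end{proof}

The saturation of an invariant subsheaf $\mathcal H$ (the subbundle $\mathcal H'$ with the same generic fiber) is invariant: if $as\in\mathcal H$ with $a\ne0$, then $a\nabla s=\nabla(as)-s\otimes da$ lies in $\mathcal H'\otimes K_C$, hence so does $\nabla s$. Its degree is at least that of $\mathcal H$. If $\mathcal H$ is a subbundle of $\mathcal M|_C$, then $\mathcal O_C/(\mathcal H\cap\mathcal O_C)$ embeds in the torsion-free sheaf $\mathcal M|_C/\mathcal H$, so $\mathcal H\cap\mathcal O_C$ is $0$ or $\mathcal O_C$.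

\begin{example}[The mechanism in dimension one]\label{ex:curve}
Let $X_0=C$ be itself a curve, of genus $g\ge3$, with a lift to $\mathbb W_2(k)$, and let $p>2g-2$. Then $\mathcal M$ has rank $2$ and slope $p(g-1)$, half the degree of $F^*K_C$. Since $N_C^\vee=0$, Lemma~\ref{lem:pcurv} shows that the only invariant line subbundle is $\mathcal O_C$, of degree $0$. Lemma~\ref{lem:conn} gives $\mu_{\max}(\mathcal M)\le p(g-1)+2g-2$. Let $P$ be a line bundle with $g\le\deg P<2g-2$, so that $W_C=K_C\otimes P^{-1}$ is ample. Then $\mu_{\max}(\mathcal M\otimes P^{-p})\le-p+2g-2<0$, so $\mathcal M\otimes P^{-p}$ has no sections, and \eqref{eq:M} twisted by $P^{-p}$ gives an injection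
\[
H^0(C,F^*W_C)\hookrightarrow H^1(C,P^{-p}).
\]
On a curve this forces no vanishing: by Riemann--Roch the two sides have dimensions $p(2g-2-\deg P)-g+1$ and $p\deg P+g-1$. On a surface the target vanishes for $P$ ample and $p\gg0$. This is the step at which the proof of Theorem~\ref{thm:A}(b) needs dimension $2$.
\end{example}

\begin{proposition}\label{prop:slopeM}
Let $X_0$ be a projective surface and put $\delta=\deg\Omega|_C$. Assume that $\delta>0$, that $\deg N_C^\vee<0$, and that every subsheaf of rank $1$ of $\Omega|_C$ has degree $\le\frac23\delta$. Then $\mu_{\max}(\mathcal M|_C)\le\frac p3\,\delta+2(2g_C-2)$.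
\end{proposition}

\begin{proof}
We have $\mu(\mathcal M|_C)=\frac p3\delta>0$ and $2g_C-2=\delta-\deg N_C^\vee>0$. By Lemma~\ref{lem:conn} it suffices to show that $\mu(\mathcal H)\le\frac p3\delta$ for every invariant subbundle $\mathcal H$ of rank $1$ or $2$. If $\mathcal H\cap\mathcal O_C=0$, then $\mathcal H$ embeds in the line bundle $F^*N_C^\vee$ by Lemma~\ref{lem:pcurv}, so $\mu(\mathcal H)\le p\deg N_C^\vee<0$. Otherwise $\mathcal H\supset\mathcal O_C$. If $\mathcal H$ has rank $1$, then $\mathcal H=\mathcal O_C$ has degree $0$. If $\mathcal H$ has rank $2$, then $\mathcal H/\mathcal O_C$ is a $\nabla_{\mathrm{can}}$-invariant subsheaf of $F^*(\Omega|_C)$, so it is $F^*J$ with $J\subset\Omega|_C$ of rank $1$, and $\mu(\mathcal H)=\frac p2\deg J\le\frac p2\cdot\frac23\delta=\frac p3\delta$.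
\end{proof}

The constant $\frac23$ is exactly what the last case needs: the preimage of $F^*J$ in $\mathcal M|_C$ is invariant for every line subbundle $J$, and it destabilizes $\mathcal M|_C$ if $\deg J>\frac23\delta$.

\section{Ball quotients and a family of curves}\label{sec:ball}

\subsection{Curvature of the cotangent bundle}

Let $\mathbb B^2\subset\mathbb C^2\subset\mathbb P^2$ be the unit ball. It is the set of negative lines for the Hermitian form $|z_1|^2+|z_2|^2-|z_0|^2$ on $\mathbb C^3$, and $PU(2,1)$ acts on it transitively by projective transformations. Let $g$ be the K\"ahler metric $\partial\bar\partial(-\log(1-|z|^2))$. It is invariant, because an element of $U(2,1)$ multiplies $1-|z|^2$ by $|j|^{-2}$ for a nowhere vanishing holomorphic function $j$. Torsion-free cocompact lattices $\Gamma\subset PU(2,1)$ exist (Borel, Selberg). Fix one. It acts freely and properly discontinuously, and $X=\Gamma\backslash\mathbb B^2$ is a compact complex surface with K\"ahler metric $g$.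

\begin{lemma}\label{lem:ballcurv}
For the metric dual to $g$,
\begin{equation}\label{eq:curv}
\Theta_{\Omega_X}(u,u)=|u|^2+|\tau(u)|^2\qquad(u\in T_X\otimes\Omega_X),
\end{equation}
where $\tau(v\otimes e)=e(v)$ is the contraction. The induced metric on $K_X$ has curvature $3g$; so $K_X$ is ample and $X$ is a smooth projective surface.
\end{lemma}

\begin{proof}
Both sides of \eqref{eq:curv} are invariant under $PU(2,1)$, so we compute at the origin. We have $g_{i\bar j}=(1-|z|^2)^{-1}\delta_{ij}+(1-|z|^2)^{-2}\bar z_iz_j$. Multiplying out shows that the inverse matrix has entries $(1-|z|^2)(\delta_{ij}-\bar z_iz_j)$, and the dual metric is given by its transpose: $h(dz_\alpha,dz_\beta)=(1-|z|^2)(\delta_{\alpha\beta}-z_\alpha\bar z_\beta)$. By (H1), $c_{jk\alpha\beta}(0)=\delta_{jk}\delta_{\alpha\beta}+\delta_{j\alpha}\delta_{k\beta}$, and for $u=\sum u_{j\alpha}\partial_j\otimes dz_\alpha$ the form is $\sum|u_{j\alpha}|^2+|\sum_ju_{jj}|^2$. The trace is $\sum_\alpha c_{jk\alpha\alpha}=2\delta_{jk}+\delta_{jk}$.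
\end{proof}

So $\Theta_{\Omega_X}-\frac13\Theta_{K_X}=|\tau|^2$ is semipositive, with a kernel of dimension $3$ in the $4$-dimensional space $T_X\otimes\Omega_X$. This is the border case announced in the introduction. Formula \eqref{eq:curv} also yields the hypothesis of Proposition~\ref{prop:slopeM}.

\begin{lemma}\label{lem:twothirds}
If $C\subset X$ is a smooth connected projective curve and $J\subset\Omega_X|_C$ a subsheaf of rank $1$, then $\deg J\le\frac23K_X\cdot C$.
\end{lemma}

\begin{proof}
Passing to the saturation, we may assume that $J$ is a subbundle. For $v\in T_C$ and a unit vector $e\in J$, (H3) and \eqref{eq:curv} give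
\begin{equation}\label{eq:J}
\Theta_J(v\otimes e,v\otimes e)=|v|^2+|e(v)|^2-|\beta(v)e|^2\le2|v|^2,
\end{equation}
while $K_X$ has curvature $3|v|^2$ on $v$. Integrate over $C$, using (H1).
\end{proof}

\subsection{Geodesic curves}

A submanifold is \emph{totally geodesic} if the Levi-Civita connection preserves its tangent bundle. On a K\"ahler manifold this connection is the Chern connection of the holomorphic tangent bundle. Call an irreducible curve $C_1\subset X$ \emph{geodesic} if some nonempty open part of its regular locus is totally geodesic for $g$. These curves obstruct the perturbation of Section~\ref{sec:perturb}, so we must be able to avoid them.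

\begin{lemma}\label{lem:countable}
There are only countably many geodesic curves on $X$.
\end{lemma}

\begin{proof}
A complex line through the origin is the fixed locus of a unitary reflection, so its intersection with $\mathbb B^2$ is totally geodesic; by transitivity the same holds for every disc $\Delta=\mathbb P(V)\cap\mathbb B^2$, where $V\subset\mathbb C^3$ is a plane of signature $(1,1)$. A totally geodesic submanifold is, near a point, the image of its tangent space under the exponential map. So a totally geodesic complex curve in $\mathbb B^2$ is locally contained in such a disc.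

Let $C_1$ be geodesic, $\tilde C_1$ its normalization and $\mathcal D$ the universal cover of $\tilde C_1$. Lift $\tilde C_1\to X$ to a holomorphic map $\mathcal D\to\mathbb B^2$. An open subset of $\mathcal D$ maps into some $\Delta=\mathbb P(V)\cap\mathbb B^2$, so all of $\mathcal D$ does, by the identity theorem. The lift is equivariant for a homomorphism $\pi_1(\tilde C_1)\to\Gamma$; let $\Gamma_1$ be its image. The group $\Gamma_1$ preserves the image of $\mathcal D$, which has at least two points, so it preserves $\Delta$, and it acts on $\Delta$ freely and properly discontinuously. The induced map $\tilde C_1\to\Gamma_1\backslash\Delta$ is a nonconstant holomorphic map from a compact Riemann surface, hence surjective. Therefore $\Gamma_1\backslash\Delta$ is compact and $C_1$ is the image of $\Delta$ in $X$. As $\Delta$ is not compact, there is $\gamma\in\Gamma_1$, $\gamma\ne1$.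

We claim that $\gamma$ determines $V$, hence $C_1$; since $\Gamma$ is countable, this proves the lemma. A nontrivial element of a torsion-free cocompact Fuchsian group is hyperbolic: it has an attracting and a repelling fixed point on the boundary circle of $\Delta$. A lift of $\gamma$ to $U(2,1)$ preserves $V$ and $V^\perp$. The two fixed points are isotropic eigenlines spanning $V$; their eigenvalues satisfy $\lambda_1\bar\lambda_2=1$ because the lines pair nontrivially, and $|\lambda_1|\ne|\lambda_2|$ because one point attracts. So $|\lambda_1|,|\lambda_2|\ne1$. The eigenvalue on the definite line $V^\perp$ has modulus $1$. Thus $V$ is the sum of the eigenspaces for eigenvalues of modulus $\ne1$, and this does not depend on the lift, which is unique up to a scalar of modulus $1$.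
\end{proof}

\subsection{The fibered surface $S$}\label{sub:S}

Let $L$ be a very ample line bundle on $X$, and embed $X\subset\mathbb P^N$ by $|L|$. Since $K_X$ is ample, $X\not\cong\mathbb P^2$ and $N\ge3$. Let $\mathcal U=\{(x,b):x\in b\}\subset X\times(\mathbb P^N)^\vee$ be the universal hyperplane section; it is a $\mathbb P^{N-1}$-bundle over $X$, smooth of dimension $N+1$. For a rational normal curve $B\subset(\mathbb P^N)^\vee$ of degree $N$ put
\[
S=\mathcal U\times_{(\mathbb P^N)^\vee}B\subset X\times B,\qquad f:S\to X,\qquad\pi:S\to B\cong\mathbb P^1 .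
\]

\begin{lemma}\label{lem:S}
If $B$ is a very general translate under $PGL_{N+1}(\mathbb C)$ of a fixed rational normal curve, then:
\begin{enumerate}
\item[(i)] $S$ is a smooth irreducible projective surface and $f$ is finite and surjective;
\item[(ii)] $f$ maps each fiber $\pi^{-1}(b)$ isomorphically onto the scheme $C_b=X\cap b$, which is connected, and smooth for general $b$;
\item[(iii)] no irreducible component of any $C_b$, $b\in B$, is geodesic.
\end{enumerate}
\end{lemma}

\begin{proof}
Kleiman's transversality theorem says that for a transitive action of a connected algebraic group in characteristic $0$, the fiber product of a smooth variety with a general translate of another is empty or smooth of the expected dimension. So $S$ is smooth of dimension $(N+1)+1-N=2$. It is the zero scheme of a section of the ample line bundle $L\boxtimes\mathcal O_B(N)$ on the threefold $X\times B$. An ample divisor on a smooth projective variety of dimension $\ge2$ is connected, so $S$ is connected, hence irreducible. The fiber $f^{-1}(x)$ is the intersection of $B$ with the hyperplane of $(\mathbb P^N)^\vee$ dual to $x$. It is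 nonempty, and finite because $B$ lies in no hyperplane. This proves (i). The first statement of (ii) is the definition of $S$; the curve $C_b$ is an ample divisor on $X$, hence connected; and generic smoothness applies to $\pi$. For (iii), an irreducible curve $C_1\subset X$ spans at least a line, so the hyperplanes containing it form a linear subspace of codimension $\ge2$ in $(\mathbb P^N)^\vee$. By Kleiman's theorem a general translate of the curve $B$ misses it. By Lemma~\ref{lem:countable} and the Baire category theorem, a very general translate misses all the subspaces that belong to geodesic curves.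
\end{proof}

Fix such a $B$. Let $\Phi=\pi^*\mathcal O_B(1)$, and fix a metric on $\mathcal O_B(1)$ with curvature $\omega_B>0$. As $f$ is finite, $f^*K_X$ is ample, so we can fix a rational number $a>0$ such that
\begin{equation}\label{eq:a}
\tfrac13f^*K_X-a\Phi\ \text{ is ample.}
\end{equation}
A pencil of hyperplane sections would not do: over a base point $f$ would contract a section of $\pi$, on which $\frac13f^*K_X-a\Phi$ has negative degree.

\section{Perturbing the metric}\label{sec:perturb}

\begin{proposition}\label{prop:key}
There is a smooth Hermitian metric $h_1$ on $\mathcal Q=f^*\Omega_X$ with $\Theta_{h_1}-f^*g+a\,\pi^*\omega_B>0$.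
\end{proposition}

Let $h$ be the pulled-back metric on $\mathcal Q$ and $\Psi_0=\Theta_h-f^*g+a\pi^*\omega_B$. By \eqref{eq:curv} and (H2),
\begin{equation}\label{eq:Psi0}
\Psi_0(u,u)=|\tau(u)|^2+a\,|(d\pi\otimes1)u|^2\ge0,\qquad\tau(v\otimes e)=e(df\,v),
\end{equation}
where the second norm is taken with respect to $\omega_B$ and $h$. At a point of a smooth fiber $C$, the kernel consists of the tensors $v\otimes e$ with $v$ tangent to $C$ and $e$ in the conormal line $\ell=N_C^\vee$. So $h$ itself never works.

The restriction to a single smooth fiber shows what to expect. If $h_1$ exists, then by (H2) and (H3) every quotient line bundle of $\Omega_X|_C$ has curvature $>g|_C$, hence degree $>\frac13K_X\cdot C$; equivalently, the inequality of Lemma~\ref{lem:twothirds} is strict. By \eqref{eq:J}, equality holds for a subbundle $J$ if and only if $|e(v)|=|e||v|$ everywhere, which means $J=\ell^\perp$, and $\beta=0$, which means that $J$, hence $\ell$, hence $T_C$ is parallel. Conversely, if $C$ is totally geodesic, then $\ell^\perp$ is parallel, hence holomorphic, and gives equality. So on a smooth fiber the numerical obstruction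 appears exactly when the fiber is totally geodesic, and Lemma~\ref{lem:S}(iii) cannot be dropped. The proof has to deal with all fibers at once, including singular and nonreduced ones. We linearize the problem, localize it over $B$, and solve it on each fiber by duality.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Fix a Hermitian metric on $T_S$. Let $\Sigma$ be the compact set of unit vectors $u\in T_S\otimes\mathcal Q$ with $\Psi_0(u,u)=0$, and $\Sigma_b$ the part of $\Sigma$ over $\pi^{-1}(b)$. Let $D=D'+D''$ be the Chern connection of $h$ and the connection it induces on $\operatorname{End}\mathcal Q$; in coordinates, $D_j$ and $D_{\bar k}$ are the covariant derivatives along $\partial_j$ and $\partial_{\bar k}$.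

\emph{Step 1: linearization.} Let $\eta$ be a smooth $h$-self-adjoint endomorphism of $\mathcal Q$ and $h_\varepsilon=h((1+\varepsilon\eta)\,\cdot\,,\cdot)$. The $(1,0)$-part of the Chern connection of $h_\varepsilon$ is $(1+\varepsilon\eta)^{-1}\circ D'\circ(1+\varepsilon\eta)=D'+\varepsilon(1+\varepsilon\eta)^{-1}D'\eta$, so
\[
\Theta_{h_\varepsilon}=\Theta_h+\varepsilon D''\bigl((1+\varepsilon\eta)^{-1}D'\eta\bigr)=\Theta_h+\varepsilon D''D'\eta+O(\varepsilon^2),\qquad D''D'\eta=-\sum(D_{\bar k}D_j\eta)\,dz_j\wedge d\bar z_k .
\]
Since $h_\varepsilon(x,y)=h(x,(1+\varepsilon\eta)y)$, the form of $\Theta_{h_\varepsilon}-f^*g+a\pi^*\omega_B$ with respect to $h_\varepsilon$ is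
\begin{equation}\label{eq:expand}
\Psi_0(u,u)+\varepsilon\bigl[\Psi_0(u,(1\otimes\eta)u)+\mathcal V_\eta(u)\bigr]+O(\varepsilon^2),\qquad\mathcal V_\eta(u)=-\sum h\bigl((D_{\bar k}D_j\eta)u_j,u_k\bigr),
\end{equation}
with $O(\varepsilon^2)$ uniform on unit vectors. The form is real for all $\varepsilon$, so the bracket is real. For $u\in\Sigma$ the Cauchy--Schwarz inequality for the semidefinite form $\Psi_0$ gives $\Psi_0(u,\cdot)=0$. So on $\Sigma$ the bracket equals $\mathcal V_\eta$, which is therefore a real continuous function on $\Sigma$, and $\mathbb R$-linear in $\eta$.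

If $\mathcal V_\eta>0$ on $\Sigma$, then $h_1=h_\varepsilon$ works for small $\varepsilon>0$. Otherwise there are $\varepsilon_i\to0$ and unit vectors $u^{(i)}\to u$ at which \eqref{eq:expand} is $\le0$. In the limit $\Psi_0(u,u)\le0$, so $u\in\Sigma$, and the bracket at $u^{(i)}$ tends to $\mathcal V_\eta(u)>0$. As $\Psi_0(u^{(i)},u^{(i)})\ge0$, the expression \eqref{eq:expand} is positive at $u^{(i)}$ for $i\gg0$, a contradiction.

\emph{Step 2: localization over $B$.} We claim that $\mathcal V_{\chi\eta}=\chi\mathcal V_\eta$ on $\Sigma$ if $\chi=\chi_0\circ\pi$ with $\chi_0$ a real smooth function on $B$. Let $\beta$ be a local coordinate on $B$ and $u\in\Sigma$. By \eqref{eq:Psi0}, $w:=\sum_j(\partial_j\pi)u_j=0$. We expand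
\[
D_{\bar k}D_j(\chi\eta)=\chi D_{\bar k}D_j\eta+(\partial_j\chi)D_{\bar k}\eta+(\partial_{\bar k}\chi)D_j\eta+(\partial_j\partial_{\bar k}\chi)\eta .
\]
Put $w'=\sum_j(\partial_j\chi)u_j=(\partial_\beta\chi_0)w=0$. The last three terms contribute to $-\mathcal V_{\chi\eta}(u)$ the quantities $\sum_kh((D_{\bar k}\eta)w',u_k)$, $\sum_jh((D_j\eta)u_j,w')$ (here we use $\overline{\partial_{\bar k}\chi}=\partial_k\chi$) and $(\partial_\beta\partial_{\bar\beta}\chi_0)\,h(\eta w,w)$. All three vanish.

It now suffices to find, for each $b\in B$, some $\eta_b$ with $\mathcal V_{\eta_b}>0$ on $\Sigma_b$. Indeed, the set of $u\in\Sigma$ with $\mathcal V_{\eta_b}(u)\le0$ is compact, so its image in $B$ is closed, and the complement $B_b$ of the image is an open neighborhood of $b$. Cover $B$ by finitely many $B_{b_i}$, take a subordinate partition of unity $(\chi_i)$, and put $\eta=\sum(\chi_i\circ\pi)\eta_{b_i}$. Then $\mathcal V_\eta=\sum(\chi_i\circ\pi)\mathcal V_{\eta_{b_i}}>0$ on $\Sigma$, and Step~1 concludes.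

\emph{Step 3: duality.} Fix $b$ and suppose that no $\eta_b$ exists. Then $\Sigma_b\ne\emptyset$, and the linear subspace $\{\mathcal V_\eta|_{\Sigma_b}\}$ of $C(\Sigma_b,\mathbb R)$ misses the open convex cone of positive functions. By the Hahn--Banach and Riesz theorems there is a nonzero positive measure $\sigma$ on $\Sigma_b$ with
\begin{equation}\label{eq:HB}
\int\mathcal V_\eta\,d\sigma=0\qquad\text{for all }\eta .
\end{equation}
For $\eta=\phi\,\mathrm{Id}$ with $\phi\in C^\infty(S,\mathbb R)$ this reads
\begin{equation}\label{eq:scalar}
\int\sum\phi_{j\bar k}\,h(u_j,u_k)\,d\sigma=0 .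
\end{equation}
In other words, $\sigma$ defines a positive $\partial\bar\partial$-closed current supported on the fiber. In Step~4 we use \eqref{eq:scalar} to show that it is a combination, with constant coefficients, of the currents of integration over the components. In Step~5 we use all $\eta$ to show that a component with nonzero coefficient is geodesic. Let $C^{\mathrm{red}}$ be the reduced curve underlying $\pi^{-1}(b)$.

\emph{Step 4: the shape of $\sigma$.} (i) \emph{$\sigma$ has no mass over a point $y$.} Take coordinates $\xi$ centered at $y$ in which the metric of $T_S$ is standard at $y$, a cutoff function $\chi$ equal to $1$ on a ball $\{|\xi|<r_0\}$, and $\phi=\chi\log(|\xi|^2+\rho^2)$ with $0<\rho\le1$. On the ball, by the Cauchy--Schwarz inequality,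
\[
(\phi_{j\bar k})=\Bigl(\frac{(|\xi|^2+\rho^2)\delta_{jk}-\bar\xi_j\xi_k}{(|\xi|^2+\rho^2)^2}\Bigr)\ \ge\ \frac{\rho^2}{(|\xi|^2+\rho^2)^2}\,(\delta_{jk}).
\]
So the integrand of \eqref{eq:scalar} is $\ge0$ over the ball and equals $\rho^{-2}$ over $y$. Off the ball it is bounded by a constant independent of $\rho$. Hence $\rho^{-2}$ times the mass over $y$ stays bounded as $\rho\to0$, and the mass is $0$.

(ii) \emph{Regular points.} Near a regular point of $C^{\mathrm{red}}$ take coordinates $(z,w)$ with $C^{\mathrm{red}}=\{w=0\}$ and write $u=\partial_z\otimes u_z+\partial_w\otimes u_w$. Along a multiple component $d\pi$ vanishes, so \eqref{eq:Psi0} does not give $u_w=0$; we get it from \eqref{eq:scalar}. For $\phi=\chi|w|^2$ with a cutoff $\chi\ge0$, the only nonzero $\phi_{j\bar k}$ on $\{w=0\}$ is $\phi_{w\bar w}=\chi$. So $\int\chi|u_w|^2d\sigma=0$, and $u=\partial_z\otimes e$ for $\sigma$-almost every $u$ over the chart. Let $\theta_z$ be the pushforward of $|e|^2\sigma$ to the curve. Every test function on the curve extends to $S$, and \eqref{eq:scalar} becomes $\int\phi_{z\bar z}\,d\theta_z=0$. By Weyl's lemma,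 $\theta_z=H\,d\lambda(z)$ with $H\ge0$ harmonic and $d\lambda$ the Lebesgue measure. In another coordinate $z'$ on the curve, $e'=(dz'/dz)\,e$, so $\theta_{z'}=|dz'/dz|^2\theta_z=H\,d\lambda(z')$. Thus $H$ is a function on the regular locus of $C^{\mathrm{red}}$.

(iii) \emph{$H$ is locally constant and not identically zero.} Let $C_1$ be a component of $C^{\mathrm{red}}$ and $C^\circ\subset C_1$ the part that is regular in $C^{\mathrm{red}}$. It is the compact Riemann surface $\tilde C_1$ minus finitely many punctures. By B\^ocher's theorem, a nonnegative harmonic function on a punctured disc is $c\log(1/|\xi|)$ plus a function harmonic on the whole disc, with $c\ge0$. So at each puncture $H$ either extends harmonically or tends to $+\infty$. Hence $H$ attains its minimum at a point near which it is harmonic, and it is constant by the minimum principle. By (i), $\sigma$ has no mass over the finitely many singular points of $C^{\mathrm{red}}$. Over the regular locus $|e|\ne0$, since $u$ is a unit vector; so $H\equiv0$ would give $\sigma=0$. Fix a component $C_1$ with $H=c>0$ on $C^\circ$.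

\emph{Step 5: $f(C_1)$ is geodesic.} By Lemma~\ref{lem:S}(ii), $f$ embeds $C^\circ$ in $X$; we identify $\mathcal Q|_{C^\circ}$ with $\Omega_X|_{C^\circ}$ and let $\ell$ be the conormal line bundle of $C^\circ$ in $X$, a holomorphic subbundle. For $\sigma$-almost every $u=\partial_z\otimes e$ over $C^\circ$ we have $e(df\,\partial_z)=\tau(u)=0$ by \eqref{eq:Psi0}, so $e\in\ell$. Let $R$ be the $h$-orthogonal projector onto $\ell$; then $h(Te,e)=|e|^2\operatorname{tr}(RT)$ for $e\in\ell$ and every endomorphism $T$. Let $\eta$ have compact support in a chart that meets the fiber only in $C^\circ$. By \eqref{eq:HB} and two integrations by parts, which are legitimate because $D$ is compatible with products and traces,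
\[
0=-c\int_{C^\circ}\operatorname{tr}(R\,D_{\bar z}D_z\eta)\,d\lambda(z)=-c\int_{C^\circ}\operatorname{tr}\bigl((D_zD_{\bar z}R)\,\eta\bigr)\,d\lambda(z).
\]
Here $\eta|_{C^\circ}$ is an arbitrary self-adjoint endomorphism with compact support in the chart. Such endomorphisms span all endomorphisms over $\mathbb C$, and the last integral is $\mathbb C$-linear in $\eta$, so $D_zD_{\bar z}R=0$. Put $M=D_{\bar z}R$, so that $D_zM=0$. For a holomorphic section $e$ of $\ell$, applying $D_{\bar z}$ to $Re=e$ gives $Me=0$; thus $MR=0$. Since $D$ is compatible with $h$ and $R=R^*$, we have $D_zR=M^*$. Applying $D_z$ to $MR=0$ gives $0=(D_zM)R+MM^*=MM^*$. Hence $M=0$ and $D_zR=0$: the projector $R$ is parallel along $C^\circ$. So the connection preserves $\ell$, and the dual connection on $T_X|_{C^\circ}$, which is the Levi-Civita connection of $g$, preserves the annihilator $T_{C^\circ}$ of $\ell$. Thus $f(C_1)$ is a geodesic component of $C_b$, contradicting Lemma~\ref{lem:S}(iii).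
\end{proof}

\section{The bundle $W$}\label{sec:W}

\subsection{Construction and Nakano positivity}

Fix an ample line bundle $\Lambda_S$ on $S$ and a metric on it with curvature $\omega_S>0$. The form in Proposition~\ref{prop:key} has a positive minimum on the compact set of unit vectors, so there are a rational $\nu>0$ and a real $c>0$ with
\begin{equation}\label{eq:nu}
\Theta_{h_1}-(1+3\nu)f^*g+a\,\pi^*\omega_B\ \ge\ c\,\omega_S .
\end{equation}
Choose $m\ge1$ such that $m_1=m(\frac13+\nu)$ and $m_2=ma$ are integers, and let $P_S=f^*K_X^{m_1}\otimes\Phi^{-m_2}$. Its class is $m$ times the sum of $\frac13f^*K_X-a\Phi$ and $\nu f^*K_X$, so $P_S$ is ample by \eqref{eq:a}. We need an $m$-th root of $P_S$. The covering theorem of Bloch and Gieseker \cite[Theorem~4.1.10]{Laz} says that any line bundle on a smooth projective variety becomes an $m$-th power on a suitable smooth finite cover. So there are a smooth irreducible projective surface $Z$, a finite surjective morphism $\varphi:Z\to S$ and a line bundle $P$ on $Z$ with $P^m\cong\varphi^*P_S$. The bundle $P$ is ample, since $\varphi$ is finite. Put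
\[
f_Z=f\circ\varphi:Z\to X,\qquad\pi_Z=\pi\circ\varphi:Z\to B,\qquad W=f_Z^*\Omega_X\otimes P^{-1}.
\]

\begin{proof}[Proof of Theorem~\ref{thm:A}(a)]
The metrics on $K_X$ and $\mathcal O_B(1)$ give $P_S$ the curvature $3m_1f^*g-m_2\pi^*\omega_B$. Give $P$ the $m$-th root of the pulled-back metric; its curvature is $\varphi^*[(1+3\nu)f^*g-a\pi^*\omega_B]$. By \eqref{eq:nu} and (H2), the metric on $W$ induced by $\varphi^*h_1$ has curvature $\ge c\,\varphi^*\omega_S$. This form degenerates where $\varphi$ ramifies. But $\varphi^*\Lambda_S$ is ample, so by (H5) and (H1) there is $\rho\in C^\infty(Z,\mathbb R)$ with $\varphi^*\omega_S+\partial\bar\partial\rho>0$. Multiply the metric of $W$ by $e^{-\varepsilon\rho}$ with $0<\varepsilon<c$. The curvature becomes $\ge(c-\varepsilon)\varphi^*\omega_S+\varepsilon(\varphi^*\omega_S+\partial\bar\partial\rho)>0$.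
\end{proof}

\subsection{Frobenius pullbacks have no sections}

\begin{proof}[Proof of Theorem~\ref{thm:A}(b)]
Fix $t$ and $G$.

\emph{The test curves.} Let $b_0\in B$ be general. Then $C=C_{b_0}\subset X$ is a smooth connected curve in $|L|$, and by generic smoothness the fiber $\pi_Z^{-1}(b_0)$ is a disjoint union of smooth connected curves $C_i'$, of genus $g_i$, each finite over $C$ of some degree $n_i\geq1$. Put $\delta=K_X\cdot C=\deg\Omega_X|_C>0$. The conormal bundle of $C$ has degree $-L^2<0$. Since $\Phi$ is trivial on $\pi^{-1}(b_0)$,
\begin{equation}\label{eq:degP}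
\deg P|_{C_i'}=n_i\bigl(\tfrac13+\nu\bigr)\delta .
\end{equation}

\emph{Reduction modulo $p$.} Enlarge $A'$ so that $X$, $Z$, $B=\mathbb P^1$, $f_Z$, $\pi_Z$, $b_0$, $C$, the $C_i'$, $L$, $P$, $G$ and the isomorphism $W\cong f_Z^*\Omega_X\otimes P^{-1}$ are defined over $A'$. After shrinking: $X,Z,C,C_i'$ are smooth and projective over $A'$ with geometrically connected fibers; $C$ is a closed subscheme of $X$; $\pi_Z^{-1}(b_0)=\bigsqcup C_i'$ as schemes over $A'$, and $f_Z$ maps it to $C$; and $A'$ is smooth over $\mathbb Z$. Genera and degrees of line bundles on the fibers of $C$ and $C'_i$ are then the same as over $\mathbb C$. Comparing the degrees of $L$ and $f_Z^*L$ shows that $C'_{i,s}\to C_s$ is finite of degree $n_i$; it is separable for $p>n_i$.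

Since $A'$ is smooth over $\mathbb Z$, the map $A'\to k(s)\subset k$ lifts across the square-zero extension $\mathbb W_2(k)\to k$, and the base change of $X_{A'}$ along $A'\to\mathbb W_2(k)$ is a lift of $X_s\times_{k(s)}k$. So Section~\ref{sec:M} applies. A quotient of rank $1$ of $\Omega_X|_C$ has degree $\delta-\deg J$, where $J$ is the kernel. Thus Lemma~\ref{lem:twothirds} says that all such quotients have degree $\ge\frac13\delta$. By Lemma~\ref{lem:quot} this persists for general $s$, so subsheaves of rank $1$ of $\Omega_{X_s}|_{C_s}$ have degree $\le\frac23\delta$, also over $k$. From now on we fix such an $s$, work over $k$, and drop $s$ from the notation.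

\emph{Slope bound.} Proposition~\ref{prop:slopeM} gives $\mu_{\max}(\mathcal M|_C)\le\frac p3\delta+2(2g_C-2)$. Apply Lemma~\ref{lem:frob}(ii) to $C_i'\to C$ and then Lemma~\ref{lem:frob}(i) on $C_i'$ with $j=t-1$ and $r=3$. Since $1+p+\dots+p^{t-2}<p^{t-1}$,
\begin{equation}\label{eq:slope}
\mu_{\max}\bigl((F^{t-1})^*f_Z^*\mathcal M|_{C_i'}\bigr)\le n_i\tfrac{q}{3}\,\delta+\kappa_i\,p^{t-1},\qquad\kappa_i=2n_i(2g_C-2)+2\max(0,2g_i-2).
\end{equation}
The constant $\kappa_i$ does not depend on $s$.

\emph{Lifting sections.} Pull \eqref{eq:M} back by $f_Z$ and then by $F^{t-1}$, using $f_Z^*F^*=F^*f_Z^*$, and twist by $P^{-q}\otimes G$. As $(F^t)^*W=(F^t)^*f_Z^*\Omega_X\otimes P^{-q}$, we obtain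
\[
0\to P^{-q}\otimes G\to\mathcal N\to(F^t)^*W\otimes G\to0,\qquad\mathcal N=(F^{t-1})^*f_Z^*\mathcal M\otimes P^{-q}\otimes G .
\]
By Serre duality on the surface $Z$ and Lemma~\ref{lem:serre}, $H^1(P^{-q}\otimes G)\cong H^1(K_Z\otimes G^{-1}\otimes P^q)^*=0$ for general $s$. This is where the ampleness of $P$, that is, the choice \eqref{eq:a}, is used. It remains to show that $H^0(Z,\mathcal N)=0$.

\emph{No sections.} By \eqref{eq:degP}, \eqref{eq:slope} and (S3),
\[
\mu_{\max}(\mathcal N|_{C_i'})\le-\nu n_i\delta\,p^t+\kappa_i\,p^{t-1}+\deg G|_{C_i'},
\]
which is negative for $p\gg0$ because $\nu>0$. By (S1), $\mathcal N$ has no nonzero section on the divisor $Z_0=\pi_Z^{-1}(b_0)$. Suppose $0\ne\sigma\in H^0(Z,\mathcal N)$. As $Z$ is integral, there is a largest $j\ge0$ such that $\sigma$ is a section of $\mathcal N(-jZ_0)$, and then $\sigma$ restricts to a nonzero section of $\mathcal N(-jZ_0)|_{Z_0}$. But $\mathcal O(Z_0)=\pi_Z^*\mathcal O(b_0)$ is trivial on $Z_0$, so $\mathcal N(-jZ_0)|_{Z_0}\cong\mathcal N|_{Z_0}$, a contradiction. Hence $H^0(Z_s,G_s\otimes(F^t)^*W_s)=0$ for general $s$.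

For $G=\mathcal O_Z$, the bundle $(F^t)^*W_s$ of rank $2$ has no nonzero section for general $s$. If $W$ were $F^tGG$-ample, the same bundle would be globally generated for general $s$, and both statements would hold at some closed point, which is absurd.
\end{proof}

Parts (a) and (b) show that implication (2) fails.

\section{The bundle $E$}\label{sec:E}

In Example~\ref{ex:P2} a quotient of $\mathcal O(1)^{\oplus3}$ failed to be $F^t$-ample because $H^2$ of the twisted kernel $\mathcal O$ survives Frobenius pullback. By Serre duality, Theorem~\ref{thm:A}(b) says that $H^2$ of the twists of $(F^t)^*W^\vee$ vanishes. So we take $W^\vee$ as the kernel. On the other hand, the Nakano positivity of $W$ will turn the class of the extension into an obstruction to the Nakano positivity of the quotient.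

Let $\Lambda$ be an ample line bundle on $Z$ with $W\otimes\Lambda$ globally generated. Four general sections generate it. Indeed, let $\mathcal S=H^0(W\otimes\Lambda)$. At each point $z$ evaluation maps $\mathcal S^4$ linearly onto the space of $2\times4$ matrices, where rank $\le1$ is a condition of codimension $3$. So the pairs (point, quadruple that does not generate at the point) form a variety of dimension $2+\dim\mathcal S^4-3$, which cannot dominate $\mathcal S^4$. With $V=\mathbb C^4$ we get a surjection $V\otimes\Lambda^{-1}\to W$. Its kernel is a bundle of rank $2$, which we call $E^\vee$. Thus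
\begin{equation}\label{eq:E}
0\to E^\vee\to V\otimes\Lambda^{-1}\to W\to0,\qquad 0\to W^\vee\to V^\vee\otimes\Lambda\to E\to0 .
\end{equation}

\begin{lemma}\label{lem:H1}
$H^1(Z,K_Z\otimes E\otimes W)\ne0$.
\end{lemma}

\begin{proof}
By Serre duality the group is dual to $H^1(E^\vee\otimes W^\vee)$. Suppose it vanishes. Tensor the first sequence in \eqref{eq:E} with $W^\vee$. Then the section $\mathrm{id}_W$ of $W\otimes W^\vee$ lifts to $H^0(V\otimes\Lambda^{-1}\otimes W^\vee)$. But $W\otimes\Lambda$ is Nakano positive by Theorem~\ref{thm:A}(a), (H4) and (H5), so $H^0(\Lambda^{-1}\otimes W^\vee)\cong H^2(K_Z\otimes W\otimes\Lambda)^*=0$. Hence $\mathrm{id}_W=0$, which is false.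
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(c)]
If $E$ were Nakano positive, so would be $E\otimes W$ by (H4), and Nakano vanishing would contradict Lemma~\ref{lem:H1}.

Fix $t$. By Lemma~\ref{lem:test} it suffices to test $F^t$-ampleness on a line bundle $G$. Spread out the second sequence in \eqref{eq:E} as a sequence of vector bundles, pull its fiber back by $F^t$ and twist by $G_s$:
\[
0\to(F^t)^*W_s^\vee\otimes G_s\to V^\vee\otimes\Lambda_s^q\otimes G_s\to(F^t)^*E_s\otimes G_s\to0 .
\]
For general $s$, the middle term has no higher cohomology by Lemma~\ref{lem:serre}, and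
\[
H^2\bigl((F^t)^*W_s^\vee\otimes G_s\bigr)\cong H^0\bigl((F^t)^*W_s\otimes K_{Z_s}\otimes G_s^{-1}\bigr)^*=0
\]
by Theorem~\ref{thm:A}(b) applied to $K_Z\otimes G^{-1}$. So $H^1((F^t)^*E_s\otimes G_s)$ lies between two vanishing groups, and $H^2((F^t)^*E_s\otimes G_s)$ is a quotient of $H^2$ of the middle term.
\end{proof}

Implication (1) fails, and Theorem~\ref{thm:A} is proved.

\section{Higher dimension and rank}\label{sec:higher}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The case $n=1$ or $r=1$ is Proposition~\ref{prop:easy}. Let $n\ge2$ and $r\ge2$. Put $Z_n=Z\times\mathbb P^{n-2}$, where $\mathbb P^0$ is a point with $\mathcal O(1)$ trivial. Let $\mathcal L$ be an ample line bundle on $Z_n$ and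
\[
\mathcal W=(W\boxtimes\mathcal O(1))\oplus\mathcal L^{\oplus(r-2)},\qquad\mathcal F=(E\boxtimes\mathcal O(1))\oplus\mathcal L^{\oplus(r-2)} .
\]
The factor $\mathcal O(1)$ supplies positivity in the new directions. We identify $Z$ with $Z\times\{x_0\}$ for a point $x_0$ of $\mathbb P^{n-2}$ defined over $\mathbb Z$.

\emph{$\mathcal W$ is Nakano positive.} Let $\omega>0$ be the curvature of the Fubini--Study metric on $\mathcal O(1)$. For $u=u'+u''$ in $(T_Z\otimes W)\oplus(T_{\mathbb P^{n-2}}\otimes W)$, the curvature form of $W\boxtimes\mathcal O(1)$ is $\Theta_W(u',u')+(\omega\otimes\mathrm{Id})(u'',u'')$ by (H2), and this is positive definite. Conclude with (H4) and (H5).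

\emph{$\mathcal W$ is not $F^tGG$-ample.} Otherwise $(F^t)^*\mathcal W_s$ is globally generated for general $s$. Then so is the restriction to $Z_s$ of its quotient $(F^t)^*(W\boxtimes\mathcal O(1))_s$. This restriction is $(F^t)^*W_s$, contradicting Theorem~\ref{thm:A}(b).

\emph{$\mathcal F$ is $F^t$-ample.} A direct sum of $F^t$-ample bundles is $F^t$-ample, and $\mathcal L$ is $F^t$-ample by Proposition~\ref{prop:easy}. For $E\boxtimes\mathcal O(1)$ we apply Lemma~\ref{lem:test} with the ample bundle $\Lambda\boxtimes\mathcal O(1)$. Frobenius commutes with the projections, so the sheaf to be tested is $\bigl(\Lambda_s^{-l}\otimes(F^t)^*E_s\bigr)\boxtimes\mathcal O(q-l)$. The first factor has no higher cohomology for general $s$ by Theorem~\ref{thm:A}(c), and the second has none for $q\ge l$. By the K\"unneth formula, neither has the product.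

\emph{$\mathcal F$ is not Nakano positive.} Otherwise its restriction $E\oplus(\mathcal L|_Z)^{\oplus(r-2)}$ to $Z$ is Nakano positive by (H2), and so is the tensor product of this restriction with $W$ by (H4). Nakano vanishing then kills a group that has $H^1(Z,K_Z\otimes E\otimes W)$ as a direct summand, contradicting Lemma~\ref{lem:H1}.

Thus $\mathcal F$ violates implication (1) and $\mathcal W$ violates implication (2) in dimension $n$ and rank $r$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Laz}
Lazarsfeld, \emph{Positivity I}.

\bibitem{Sun}
Hao Max Sun, \emph{Frobenius type positivity of Hodge bundles and applications}, arXiv:2606.23203 (2026).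

\end{thebibliography}
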